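\title{Centralizers of birational transformations that are not pseudo-regularizable in codimension one}

\begin{abstract}
Let $X$ be a variety over an algebraically closed field of characteristic $0$, and let $f$ be a birational transformation of $X$ that is not pseudo-regularizable in codimension $1$ and permutes the fibers of no rational map onto a variety of intermediate dimension. We prove that $\langle f\rangle$ is infinite cyclic and has finite index in the centralizer of $f$; in particular every torsion subgroup of the centralizer is finite. The proof uses the action of the centralizer on divisorial valuations: finitely many $f$-orbits leave the set of prime divisors of $X$ at exactly one end, and these orbits provide a rational function that a large subgroup of the centralizer multiplies by constants. We also describe the centralizer as a semidirect product of a finite group and an infinite cyclic group, and show that the order of the finite group is unbounded for the complex projective plane.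
\end{abstract}

\section{Introduction}

Throughout, $\Bbbk$ is an algebraically closed field of characteristic $0$, and a variety is an integral separated scheme of finite type over $\Bbbk$. For a variety $X$ we write $\operatorname{Bir}(X)$ for the group of birational transformations of $X$ and $\operatorname{cent}(f)$ for the centralizer of $f$ in $\operatorname{Bir}(X)$. An element $g\in\operatorname{Bir}(X)$ acts on the function field by $g^*h=h\circ g$, so that $(gg')^*=g'^*g^*$, and $g\mapsto (g^{-1})^*$ identifies $\operatorname{Bir}(X)$ with the group of $\Bbbk$-automorphisms of $\Bbbk(X)$.

How large can $\operatorname{cent}(f)$ be? It always contains $\langle f\rangle$, and there are two evident ways to make it much larger. First, $f$ may lie in a large group of automorphisms: the map $x\mapsto 2x$ of $\mathbb P^1$ commutes with all maps $x\mapsto tx$, $t\in\Bbbk^*$, among which are infinitely many elements of finite order. Second, $f$ may respect a fibration: a map $f_0\times\mathrm{id}$ of $X_0\times\mathbb P^1$ commutes with $\mathrm{id}\times \mathrm{PGL}_2(\Bbbk)$. The following two definitions are the conditions that we shall exclude.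

A \emph{pseudo-automorphism} of a variety $Y$ is a birational transformation of $Y$ that restricts to an isomorphism between open subsets whose complements have codimension at least $2$. An element $f\in\operatorname{Bir}(X)$ is \emph{pseudo-regularizable in codimension $1$} if there are a variety $Y$ and a birational map $\varphi\colon Y\dashrightarrow X$ such that $\varphi^{-1}f\varphi$ is a pseudo-automorphism of $Y$. The variety $Y$ need not be complete. One may therefore both extract divisors by blowing up and delete divisors; for instance, a monomial map of $\mathbb P^n$ is pseudo-regularizable, being an automorphism of the torus. Each iterate of $f$ contracts finitely many hypersurfaces, and the definition asks whether finitely many extractions and deletions remove all contractions at once.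

We say that $f$ \emph{permutes the fibers} of a dominant rational map $\pi\colon X\dashrightarrow Y$ if $\pi f=\phi\pi$ for some $\phi\in\operatorname{Bir}(Y)$; equivalently, $f^*$ maps the subfield $\pi^*\Bbbk(Y)$ of $\Bbbk(X)$ onto itself. We study the elements $f\in\operatorname{Bir}(X)$ with the two properties
\begin{itemize}
\item[(P)] $f$ is not pseudo-regularizable in codimension $1$;
\item[(F)] $f$ permutes the fibers of no rational map $X\dashrightarrow Y$ with $0<\dim Y<\dim X$.
\end{itemize}

A theorem of Lonjou and Urech states that if $f$ satisfies (P), then either (F) fails or $\operatorname{cent}(f)$ contains a finite index subgroup $\langle f\rangle\times H$ with $H$ a torsion group. For the plane more is true. By a result of Blanc and Cantat, if $f\in\operatorname{Bir}(\mathbb P^2)$ induces a loxodromic isometry of the infinite-dimensional hyperbolic space $\mathbb H^\infty$, then $\langle f\rangle$ has finite index in $\operatorname{cent}(f)$; and every element of $\operatorname{Bir}(\mathbb P^2)$ with (P) and (F) is loxodromic. This leads to the question, posed in the survey \cite{Lonjou}: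
\begin{quote}
\emph{If $f$ satisfies \textup{(P)} and \textup{(F)}, in any dimension, is the torsion group $H$ necessarily finite?}
\end{quote}
The case of the plane suggests a positive answer, but finiteness is not a formal consequence of being torsion. Under (F), a subgroup of $\operatorname{cent}(f)$ is finite as soon as it fixes a nonconstant rational function (Lemma~\ref{lem:semi}). Each element of $H$ fixes many functions, but an infinite torsion group may fix none: the torsion points of the torus $(\Bbbk^*)^n\subset\operatorname{Bir}(\mathbb P^n)$ are Zariski dense in it, so they fix only constants. One has to produce a single function adapted to all elements of $H$. The answer is yes.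

\begin{theorem}\label{thm:main}
Let $X$ be a variety over an algebraically closed field of characteristic $0$, and let $f\in\operatorname{Bir}(X)$ satisfy \textup{(P)} and \textup{(F)}. Then $\langle f\rangle\cong\mathbb Z$ has finite index in $\operatorname{cent}(f)$. Consequently every torsion subgroup $H\subset \operatorname{cent}(f)$ is finite, with $|H|\le[\operatorname{cent}(f):\langle f\rangle]$.
\end{theorem}

The proof uses neither of the two results quoted above. Both hypotheses are needed: $x\mapsto 2x$ on $\mathbb P^1$ satisfies (F), which is empty in dimension $1$, and Remark~\ref{rem:product} gives a map satisfying (P) only. Theorem~\ref{thm:structure} refines the result: $\operatorname{cent}(f)$ is a semidirect product of a finite group $T$ and an infinite cyclic group, the roots of $f$ have bounded exponent, and $|T|$ is not bounded in terms of $X$.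

Section~\ref{sec:val} translates (P) into the existence of a \emph{transverse} orbit of divisorial valuations: an orbit $\{f^kv\}_{k\in\mathbb Z}$ whose members are hypersurfaces of $X$ at one end and not at the other. Section~\ref{sec:ex} exhibits such orbits in the plane and carries out the main argument by hand in one case. Section~\ref{sec:fun} shows how infinitely many invariant hypersurfaces give a function, and how (F) turns a function into finiteness. Theorem~\ref{thm:main} is proved in Section~\ref{sec:proof}. Characteristic $0$ enters through resolution of singularities: the group $\operatorname{Bir}(X)$ and both hypotheses depend only on $\Bbbk(X)$ and $f^*$, so by Hironaka's theorem \emph{we assume from now on that $X$ is smooth and projective}, of dimension $n$.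

\section{Divisorial valuations and transverse orbits}\label{sec:val}

A birational map does not act on the hypersurfaces of $X$, since it contracts some of them. It does act on the set of hypersurfaces of all models of $X$ at once, and the convenient way to speak of this set is through valuations.

A \emph{model} is a variety $Y$ with a birational map $\varphi\colon Y\dashrightarrow X$; we identify $\Bbbk(Y)$ with $\Bbbk(X)$ through $\varphi$. If $Y$ is normal and $W\subset Y$ is a prime divisor, the local ring of $Y$ at the generic point of $W$ is a discrete valuation ring, and $\operatorname{ord}_W$ denotes its valuation, the order of vanishing along $W$. Let $\mathcal V$ be the set of all valuations of $\Bbbk(X)$ obtained in this way. They are trivial on $\Bbbk^*$. For $v\in\mathcal V$ we write $\mathcal O_v$ and $\mathfrak m_v$ for the valuation ring and its maximal ideal. The group $\operatorname{Bir}(X)$ acts on $\mathcal V$ on the left by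
\begin{equation}\label{eq:action}
(gv)(h)=v(g^*h);
\end{equation}
if $v$ is given by $W$ on the model $(Y,\varphi)$, then $gv$ is given by $W$ on the model $(Y,g\varphi)$.

A \emph{center} of $v$ on a model $Y$ is a scheme point $\xi\in Y$ with $\mathcal O_{Y,\xi}\subset\mathcal O_v$ and $\mathfrak m_\xi\subset\mathfrak m_v$. By the valuative criteria there is at most one center, and exactly one if $Y$ is projective. If $Y$ is normal and the center is the generic point of a prime divisor $W$, then $v=\operatorname{ord}_W$, because a discrete valuation ring is a maximal proper subring of its fraction field. If $g$ is defined at the center $\xi$ of $v$, then $g(\xi)$ is the center of $gv$, by \eqref{eq:action}.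

For a normal model $Y$ we identify prime divisors with their valuations, and we write $\mathcal D(Y)\subset\mathcal V$ for the set of them and $\mathcal D=\mathcal D(X)$. Let $g\in \operatorname{Bir}(X)$ and $W\in\mathcal D$. Since $X$ is smooth and projective, $g$ is defined at the generic point of $W$, and $gW\in\mathcal D$ exactly when the image of $W$ is again a hypersurface. When $gW\notin\mathcal D$ we say that $g$ \emph{contracts} $W$. Two subsets of $\mathcal V$ are \emph{commensurate} if their symmetric difference is finite; this is an equivalence relation.

\begin{lemma}\label{lem:models}
\begin{enumerate}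
\item For any two normal models $Y,Y'$, the sets $\mathcal D(Y)$ and $\mathcal D(Y')$ are commensurate. In particular $g\mathcal D$ is commensurate to $\mathcal D$ for every $g\in\operatorname{Bir}(X)$, and $g$ contracts finitely many hypersurfaces.
\item For every finite set $S\subset\mathcal V$ there is a smooth projective model $X'$ with $\mathcal D\cup S\subset\mathcal D(X')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The models $Y$ and $Y'$ have a common nonempty open subset $U$. The prime divisors of either model that meet $U$ are the closures of the prime divisors of $U$, and only finitely many prime divisors do not meet $U$. The set $g\mathcal D$ is the set of prime divisors of the model $(X,g)$.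

(2) Let $v_i\in S$ be given by $W_i\subset Y_i$. Replacing $Y_i$ by the normalization of a projective closure of an affine open set meeting $W_i$, we may assume that $Y_i$ is projective. Let $X'$ be a resolution of the closure of the graph of $X\dashrightarrow\prod_iY_i$; it has birational morphisms to $X$ and to each $Y_i$. Let $v$ be given by a prime divisor with generic point $\eta$ on one of these varieties $Y$. The center $\xi$ of $v$ on $X'$ maps to $\eta$, so $\mathcal O_v=\mathcal O_{Y,\eta}\subset\mathcal O_{X',\xi}\subset\mathcal O_v$. Hence $\mathcal O_{X',\xi}=\mathcal O_v$ has dimension $1$, and $v\in\mathcal D(X')$.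
\end{proof}

Fix now any $f\in\operatorname{Bir}(X)$; an \emph{orbit} means an orbit of $\langle f\rangle$ in $\mathcal V$. We want to compare $\mathcal D$ with $f$-invariant sets, and this can be done one orbit at a time. An infinite orbit $O$ is called \emph{inner} if $O\setminus\mathcal D$ is finite, \emph{outer} if $O\cap\mathcal D$ is finite, and \emph{transverse} if both sets are infinite. These three \emph{types} do not change when $\mathcal D$ is replaced by a commensurate set; in particular they do not depend on the model.

\begin{lemma}\label{lem:orbits}
\begin{enumerate}
\item All but finitely many orbits are contained in $\mathcal D$ or disjoint from $\mathcal D$.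
\item If $O=\{f^kv\}_{k\in\mathbb Z}$ is transverse, then $f^kv\in\mathcal D$ for all $k\ll0$ and $f^kv\notin\mathcal D$ for all $k\gg0$, or the same holds with the two ends exchanged. The number $r$ of transverse orbits is finite, at most the number of hypersurfaces of $X$ contracted by $f$ plus the number contracted by $f^{-1}$.
\item The group $\operatorname{cent}(f)$ permutes the infinite orbits of each type. If $g\in\operatorname{cent}(f)$ preserves an infinite orbit $O$, then $g$ acts on $O$ as $f^m$ for a unique $m\in\mathbb Z$, and $g\mapsto m$ is a homomorphism on the stabilizer of $O$.
\end{enumerate}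
\end{lemma}

\begin{proof}
Let $\partial$ be the set of $v\in\mathcal V$ such that exactly one of $v$ and $fv$ lies in $\mathcal D$. It is the symmetric difference of $\mathcal D$ and $f^{-1}\mathcal D$, hence finite. Along an orbit, membership in $\mathcal D$ changes only at elements of $\partial$. This gives (1), and shows that on an infinite orbit membership of $f^kv$ is constant for $k\gg0$ and for $k\ll0$, which is the first part of (2). A transverse orbit lying in $\mathcal D$ for $k\ll0$ has a last element in $\mathcal D$, which $f$ contracts; one lying in $\mathcal D$ for $k\gg0$ has a first element in $\mathcal D$, which $f^{-1}$ contracts. Distinct orbits give distinct hypersurfaces, whence the bound on $r$.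

(3) Since $g(f^kv)=f^k(gv)$, the set $gO$ is an orbit. Moreover $gO\cap\mathcal D=g(O\cap g^{-1}\mathcal D)$ and $gO\setminus\mathcal D=g(O\setminus g^{-1}\mathcal D)$, and $g^{-1}\mathcal D$ is commensurate to $\mathcal D$; so $O$ and $gO$ have the same type. If $gO=O$ and $gv=f^mv$, then $g(f^kv)=f^m(f^kv)$ for all $k$; the integer $m$ is unique because $O$ is infinite, and it is additive in $g$.
\end{proof}

Finite, inner and outer orbits can be repaired by finitely many extractions and deletions. A transverse orbit cannot, and it is the only obstruction.

\begin{proposition}\label{prop:crit}
For $f\in\operatorname{Bir}(X)$ the following are equivalent: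
\begin{enumerate}
\item[(i)] $f$ is pseudo-regularizable in codimension $1$;
\item[(ii)] some set $\mathcal D'\subset\mathcal V$ commensurate to $\mathcal D$ satisfies $f\mathcal D'=\mathcal D'$;
\item[(iii)] $f$ has no transverse orbit.
\end{enumerate}
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii). Let $f$ be a pseudo-automorphism of a model $Y$, restricting to an isomorphism $U\to U'$ of open sets with complements of codimension at least $2$. The normalization $\nu\colon\tilde Y\to Y$ is finite, so the complements of $\nu^{-1}U$ and $\nu^{-1}U'$ still have codimension at least $2$, and the isomorphism lifts to $\nu^{-1}U\to\nu^{-1}U'$. Every prime divisor of $\tilde Y$ meets both open sets, so $\mathcal D'=\mathcal D(\tilde Y)$ is $f$-invariant, and it is commensurate to $\mathcal D$ by Lemma~\ref{lem:models}.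

(ii)$\Rightarrow$(iii). For an infinite orbit $O$, the invariant set $O\cap\mathcal D'$ is empty or equal to $O$; so $O$ is outer or inner.

(iii)$\Rightarrow$(ii). Let $\mathcal D'$ be the union of the inner orbits and of the finite orbits contained in $\mathcal D$. It agrees with $\mathcal D$ on every orbit that is contained in $\mathcal D$ or disjoint from it. The other orbits are finite in number, and each is finite, inner or outer, so that $\mathcal D$ and $\mathcal D'$ differ on it by a finite set.

(ii)$\Rightarrow$(i). By Lemma~\ref{lem:models} there is a smooth projective model $X'$ with $\mathcal D'\subset\mathcal D(X')$, and $\mathcal D(X')\setminus\mathcal D'$ is finite. Let $Y\subset X'$ be the complement of these finitely many prime divisors; then $\mathcal D(Y)=\mathcal D'$. Let $U\subset Y$ be the open set of points near which $f$ is defined and is an open immersion into $Y$. For $W\in\mathcal D'$, the map $f^*$ sends $\mathcal O_{fW}$ onto $\mathcal O_W$. These are the local rings of $Y$ at the generic points of $fW$ and $W$, and an isomorphism between local rings of varieties extends to an isomorphism between neighborhoods. So $U$ contains all points of codimension $1$, and $Y\setminus U$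 has codimension at least $2$. If $p,q\in U$ have the same image $y$, then $\mathcal O_{Y,p}=f^*\mathcal O_{Y,y}=\mathcal O_{Y,q}=:R$ inside the function field; the two morphisms $\operatorname{Spec}R\to Y$ agree at the generic point, hence everywhere since $Y$ is separated, and $p=q$. Thus $f|_U$ is an open immersion. Its image contains the generic points of all elements of $f\mathcal D'=\mathcal D'$, so $Y\setminus f(U)$ also has codimension at least $2$.
\end{proof}

\section{A family of plane maps, and the idea of the proof}\label{sec:ex}

In this section $\Bbbk=\mathbb C$, $X=\mathbb P^2$ with affine coordinates $(x,y)$, and $\mathcal D$ is the set of irreducible plane curves. For $N\ge1$ let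
\[
f_N(x,y)=\bigl(y,\;x(1+y^N)\bigr),\qquad f_N^{-1}(u,w)=\Bigl(\frac{w}{1+u^N},\;u\Bigr).
\]

\begin{proposition}\label{prop:ex}
The map $f=f_N$ satisfies \textup{(P)} and \textup{(F)}, and $\operatorname{cent}(f)$ contains a cyclic group of order $N$. If $\varepsilon^N=-1$ and $v$ is the order along the line $\{y=\varepsilon\}$, then $f^kv\in\mathcal D$ exactly for $k\le0$.
\end{proposition}

\begin{proof}
For a primitive $N$-th root of unity $\zeta$, the map $\sigma(x,y)=(\zeta x,\zeta y)$ has order $N$, and $f\sigma(x,y)=(\zeta y,\zeta x(1+y^N))=\sigma f(x,y)$.

\emph{The orbit of $v$.} The map $f$ is a morphism $\mathbb A^2\to\mathbb A^2$ and sends $\{y=\varepsilon\}$ to the point $(\varepsilon,0)$. So for $k\ge1$ the center of $f^kv$ is the point $f^{k-1}(\varepsilon,0)$, and $f^kv\notin\mathcal D$. In the other direction, $f$ restricts to an isomorphism from $\{1+y^N\ne0\}$ onto $\{1+u^N\neq0\}$. Hence, if $C$ is an irreducible curve of $\mathbb A^2$ other than the vertical lines with abscissa $\varepsilon'$, $\varepsilon'^N=-1$, then $f^{-1}C$ is again a curve of $\mathbb A^2$. By induction $f^{-k}v$ is a curve of $\mathbb A^2$ for all $k\ge0$, provided that no $f^{-k}v$ is such a line. Suppose $f^{-k}v=\{x=\varepsilon'\}$.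 Then $f^k$ maps this line into $\{y=\varepsilon\}$. But $f^k(\varepsilon',s)=(q_k(s),q_{k+1}(s))$ with
\[
q_0=\varepsilon',\qquad q_1=s,\qquad q_{j+1}=q_{j-1}(1+q_j^N),
\]
and by induction $\deg q_{j+1}=N\deg q_j+\deg q_{j-1}\ge1$ for $j\geq 1$. So $q_{k+1}$ is not constant, a contradiction. This proves the last statement. The orbit of $v$ is infinite, since otherwise $f^kv=v\in\mathcal D$ for some $k\ge1$, and it is transverse. Property (P) follows from Proposition~\ref{prop:crit}.

\emph{No invariant fibration.} The degree of a birational map of $\mathbb P^2$ is the common degree of three homogeneous polynomials without common factor that define it, and the first dynamical degree of $f$ is $d_1(f)=\lim_k(\deg f^k)^{1/k}$. We have $f^k=(p_k,p_{k+1})$ with $p_0=x$, $p_1=y$ and $p_{k+1}=p_{k-1}(1+p_k^N)$, so $\delta_k=\deg p_k$ satisfies $\delta_0=\delta_1=1$ and $\delta_{k+1}=N\delta_k+\delta_{k-1}$. Homogenize $(p_k,p_{k+1},1)$ in degree $\delta_{k+1}$ with a variable $z$: the third entry is a power of $z$ and the second is not divisible by $z$, so $\deg f^k=\delta_{k+1}$. The roots of $t^2-Nt-1$ are $\lambda=(N+\sqrt{N^2+4})/2>1$ and $-1/\lambda$. Thus $\delta_k=a\lambda^k+b(-1/\lambda)^k$, with $a\ne0$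 because $\delta_k\to\infty$, and $d_1(f)=\lambda>1$.

Suppose that $\pi f=\phi\pi$ with $\pi\colon\mathbb P^2\dashrightarrow Y$ dominant, $Y$ a curve, which we may take smooth and projective, and $\phi$ birational. The product formula of Dinh and Nguyen \cite{DN} relates the dynamical degrees $d_p(f)$, $d_j(\phi)$ and the relative degrees $d_j(f|\pi)$; for a surface over a curve it reads
\begin{gather*}
d_0(f)=d_0(\phi)\,d_0(f|\pi),\qquad d_2(f)=d_1(\phi)\,d_1(f|\pi),\\
d_1(f)=\max\{d_0(\phi)\,d_1(f|\pi),\;d_1(\phi)\,d_0(f|\pi)\}.
\end{gather*}
Here $d_0(f)=d_0(\phi)=1$, while $d_2(f)$ and $d_1(\phi)$ are topological degrees, equal to $1$ for birational maps. So both relative degrees are $1$ and $d_1(f)=1$, a contradiction.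
\end{proof}

\begin{remark}\label{rem:product}
The map $f_N\times\mathrm{id}$ of $\mathbb P^2\times\mathbb P^1$ satisfies (P): the negative iterates of $\{y=\varepsilon\}\times\mathbb P^1$ are the surfaces $f_N^{-k}v\times\mathbb P^1$, and the positive iterates are centered on curves $\{\mathrm{pt}\}\times\mathbb P^1$, so the orbit is transverse. Its centralizer contains $\mathrm{id}\times\mathrm{PGL}_2(\mathbb C)$, which has infinite torsion subgroups. Thus (F) cannot be omitted from Theorem~\ref{thm:main}.
\end{remark}

\begin{example}\label{ex:idea}
Take $f=f_1$, that is, $f(x,y)=(y,x(1+y))$. We show that the group $A$ of \emph{linear} maps $g\in\mathrm{PGL}_3(\mathbb C)$ commuting with $f$ is finite, by the argument that will prove the theorem.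

Let $C_0=\{1+y=0\}$ and $C_k=f^{-k}C_0$; these are curves for $k\ge0$. From
\[
f^*(1+y)=1+x+xy,\qquad f^*(1+x+xy)=(1+y)(1+xy)
\]
we get $C_1=\{1+x+xy=0\}$ and $C_2=\{1+xy=0\}$; the factor $1+y$ appears because $C_0$ is contracted to the point $(-1,0)$ of $C_1$.

\emph{Fixed curves.} An element $g\in A$ preserves $\mathcal D$ and commutes with $f$, so it permutes the finitely many curves contracted by $f$. The stabilizer $A_0$ of $C_0$ has finite index in $A$, and it fixes every $C_k=f^{-k}C_0$.

\emph{A semi-invariant function.} The line $C_0$ and the conic $C_1$ satisfy a relation in $\operatorname{Pic}(\mathbb P^2)=\mathbb Z$: the function $h=(1+y)^2/(1+x+xy)$ has divisor $2C_0-C_1$. For $g\in A_0$ the function $g^*h$ has the same divisor, so $g^*h=\chi(g)h$ with $\chi(g)\in\mathbb C^*$.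

\emph{An invariant function.} As $g$ commutes with $f$, we also have $g^*(f^*h)=\chi(g)f^*h$. The constants cancel in the quotient, and $A_0$ fixes
\[
u=\frac{f^*h}{h}=\frac{(1+x+xy)^3}{(1+y)^3(1+xy)}.
\]

\emph{Finiteness.} The field $L$ of $A_0$-invariant functions is preserved by $f^*$ and contains the nonconstant function $u$. By (F) its transcendence degree is not $1$, so it is $2$; then $\mathbb C(x,y)/L$ is finite, and so is $A_0\subset\operatorname{Aut}(\mathbb C(x,y)/L)$.
\end{example}

Linearity was used twice: to find fixed curves, and to compute the divisor of $g^*h$. For the first, Lemma~\ref{lem:orbits}(3) is the substitute. The second is the real difficulty. If $g$ contracts a curve $W$, then $g^*h$ may have a zero or pole along $W$, of order $(gW)(h)$. For one $g$ this can be avoided by a good choice of $h$: there are finitely many linear conditions and infinitely many curves $C_k$ to combine. For an infinite group there are a priori infinitely many conditions.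

\section{Functions with prescribed divisors}\label{sec:fun}

\emph{From now on $f$ satisfies \textup{(P)} and \textup{(F)}.} Then $n\ge2$, since a birational transformation of a point or of a smooth projective curve is an automorphism, which (P) excludes.

Every field $L$ with $\Bbbk\subset L\subset\Bbbk(X)$ is finitely generated over $\Bbbk$, being a subextension of a finitely generated extension. So $L=\pi^*\Bbbk(Y)$ for some dominant $\pi\colon X\dashrightarrow Y$ with $\dim Y=\operatorname{trdeg}_\Bbbk L$, and (F) says that \emph{if $f^*L=L$, then $L$ has transcendence degree $0$ or $n$}. A function $h\in\Bbbk(X)^*$ is \emph{semi-invariant} under a group $G\subset\operatorname{Bir}(X)$ if $g^*h\in\Bbbk^*h$ for all $g\in G$.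

\begin{lemma}\label{lem:semi}
\begin{enumerate}
\item No nonconstant function is semi-invariant under $\langle f\rangle$.
\item A subgroup $G\subset\operatorname{cent}(f)$ that fixes a nonconstant function is finite.
\item A subgroup $G\subset\operatorname{cent}(f)$ that has a nonconstant semi-invariant function is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) If $f^*h=ch$ with $c\in\Bbbk^*$ and $h$ nonconstant, then $f^*$ preserves $\Bbbk(h)$, of transcendence degree $1<n$, against (F).

(2) Let $L=\Bbbk(X)^G$. Since $f^*$ and $(f^*)^{-1}$ commute with every $g^*$, $g\in G$, we have $f^*L=L$. As $\Bbbk$ is algebraically closed and $L\ne\Bbbk$, the transcendence degree of $L$ is positive, hence equal to $n$. Then $\Bbbk(X)/L$ is algebraic and finitely generated, hence finite, and $G$ embeds in the finite group $\operatorname{Aut}(\Bbbk(X)/L)$.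

(3) Let $g^*h=\chi(g)h$ with $\chi(g)\in\Bbbk^*$. Then $g^*(f^*h)=f^*(g^*h)=\chi(g)f^*h$, so $G$ fixes $u=f^*h/h$. By (1) the function $u$ is not constant, and (2) applies.
\end{proof}

To produce functions from divisors we need linear equivalences among the members of an infinite family. On a variety with $\operatorname{Pic}^0\ne0$ there may be none: the multiples $P,2P,3P,\dots$ of a point on an elliptic curve have relations, but an infinite family of points that are independent in the group law has none. Our two hypotheses exclude this.

\begin{lemma}\label{lem:pic}
The group $\operatorname{Pic}(X)$ is finitely generated.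
\end{lemma}

\begin{proof}
We recall three standard facts. The Albanese morphism $a\colon X\to A$ is a morphism to an abelian variety such that every morphism from $X$ to an abelian variety $B$ factors uniquely as $\beta a$ with $\beta\colon A\to B$ a morphism of varieties, and $A$ is dual to $\operatorname{Pic}^0(X)$. A rational map from a smooth variety to an abelian variety is a morphism. The N\'eron--Severi group $\operatorname{Pic}(X)/\operatorname{Pic}^0(X)$ is finitely generated. It therefore suffices to prove that $A=0$.

Suppose $A\neq0$. The maps $af$ and $af^{-1}$ are morphisms, so $af=\alpha a$ and $af^{-1}=\alpha'a$ for morphisms $\alpha,\alpha'\colon A\to A$, which are inverse to each other by uniqueness. Let $Z=a(X)$; then $\alpha(Z)=Z$. If $Z$ were a point, the identity of $A$ and the constant map to $Z$ would both factor $a$, against uniqueness; so $\dim Z>0$. Since $f$ permutes the fibers of $a\colon X\to Z$, property (F) gives $\dim Z=n$, and $\Bbbk(X)$ is a finite extension of $\Bbbk(Z)$. Let $X'\to Z$ be the normalization of $Z$ in $\Bbbk(X)$: over an affine open set $V\subset Z$ it is the spectrum of the integral closure of $\mathcal O(V)$ in $\Bbbk(X)$. It is finite over $Z$, hence a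 variety, with function field $\Bbbk(X)$. As $f^*$ extends $(\alpha|_Z)^*$, it maps the integral closure of $\mathcal O(V)$ onto that of $\mathcal O(\alpha^{-1}V)$, and these isomorphisms glue to an automorphism of $X'$ inducing $f$. This contradicts (P).
\end{proof}

We identify a finite subset $B\subset\mathcal D$ with the divisor $\sum_{W\in B}W$.

\begin{lemma}\label{lem:fun}
Let $(B_i)_{i\in J}$ be an infinite family of pairwise disjoint, nonempty finite subsets of $\mathcal D$, and let $S\subset\mathcal V$ be finite. There is a nonconstant $h\in\Bbbk(X)^*$ with $\operatorname{div}_X(h)\in\bigoplus_i\mathbb ZB_i$ and $w(h)=0$ for all $w\in S$.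
\end{lemma}

\begin{proof}
The divisors $B_i$ are linearly independent. Take $m>\operatorname{rank}\operatorname{Pic}(X)+|S|$ of them, and let $P$ be the kernel of the map from the group $\mathbb Z^m$ they generate to $\operatorname{Pic}(X)$; it has rank greater than $|S|$. Each element of $P$ is the divisor of a function $h$, unique up to $\Bbbk^*$ because $X$ is smooth and projective, so $h\mapsto(w(h))_{w\in S}$ defines a homomorphism $P\to\mathbb Z^S$. A nonzero element of its kernel gives the required $h$.
\end{proof}

The next lemma settles the case of a single map $g$; the set $S$ absorbs its contractions.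

\begin{lemma}\label{lem:single}
Let $g\in\operatorname{Bir}(X)$, and let $(B_i)$ be a family as in Lemma~\ref{lem:fun} with $gB_i=B_i$ for all $i$. Then some nonconstant function is semi-invariant under $\langle g\rangle$.
\end{lemma}

\begin{proof}
Let $S=g\mathcal D\setminus\mathcal D$, and let $h$ be given by Lemma~\ref{lem:fun}, with $\operatorname{div}_X(h)=\sum a_iB_i$. Let $W\in\mathcal D$; by \eqref{eq:action}, $\operatorname{ord}_W(g^*h)=(gW)(h)$. If $W\in B_i$, then $gW\in B_i$, and $(gW)(h)=a_i=\operatorname{ord}_W(h)$. If $W$ lies in no $B_i$, then $\operatorname{ord}_W(h)=0$ and $gW$ lies in no $B_i$; so either $gW\in\mathcal D$ is not in the support of $\operatorname{div}_X(h)$, or $gW\in S$, and $(gW)(h)=0$ in both cases. Thus $g^*h/h$ has trivial divisor on $X$, and is constant.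
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Put $G=\operatorname{cent}(f)$. By (P) and Proposition~\ref{prop:crit}, $f$ has transverse orbits $O_1,\dots,O_r$ with $r\ge1$. In particular $f$ has an infinite orbit, and $\langle f\rangle\cong\mathbb Z$. Let $\mathcal T=O_1\cup\dots\cup O_r$.

\subsection{Reduction to a torsion group fixing infinitely many hypersurfaces}
By Lemma~\ref{lem:orbits}(3), $G$ permutes the $O_i$, so the stabilizer $C$ of $O_1$ has index at most $r$, and each $g\in C$ acts on $O_1$ as $f^{\tau(g)}$ for a homomorphism $\tau\colon C\to\mathbb Z$ with $\tau(f)=1$. Let $K=\ker\tau$, the pointwise stabilizer of $O_1$ in $G$. Each $g\in C$ is the product of $f^{\tau(g)}$ and $f^{-\tau(g)}g\in K$, the element $f$ is central, and $\langle f\rangle\cap K=1$; hence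
\begin{equation}\label{eq:C}
C=\langle f\rangle\times K .
\end{equation}
We have to prove that $K$ is finite. The set $I=O_1\cap\mathcal D$ is an infinite set of hypersurfaces of $X$, each fixed by $K$.

\begin{lemma}\label{lem:torsion}
Every element of $K$ has finite order.
\end{lemma}

\begin{proof}
For $g\in K$, Lemma~\ref{lem:single} applied to the one-element subsets of $I$ gives a nonconstant function semi-invariant under $\langle g\rangle$, and Lemma~\ref{lem:semi}(3) concludes.
\end{proof}

Taking for $S$ the union of the sets $g\mathcal D\setminus\mathcal D$ over finitely many generators, the same argument shows that every finitely generated subgroup of $K$ is finite. This does not bound $K$, as the group of all roots of unity shows. To treat all of $K$ at once we replace $\mathcal D$ by a commensurate set that a finite index subgroup of $K$ preserves.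

\subsection{An invariant set of divisors}
Such a set must be built from data attached to $f$ alone. The union of the inner orbits is $G$-invariant, and it is the natural replacement for $\mathcal D$ away from $\mathcal T$. Finite orbits have no type: an element of $G$ may move a finite orbit contained in $\mathcal D$ to one that is not. We show that they can be neglected.

\begin{lemma}\label{lem:finite}
Only finitely many elements of $\mathcal D$ have a finite orbit.
\end{lemma}

\begin{proof}
Otherwise infinitely many finite orbits meet $\mathcal D$, and by Lemma~\ref{lem:orbits}(1) infinitely many of them are contained in $\mathcal D$. Lemma~\ref{lem:single}, applied to $g=f$ and to this family of orbits, gives a nonconstant function semi-invariant under $\langle f\rangle$, against Lemma~\ref{lem:semi}(1).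
\end{proof}

On a transverse orbit, no set commensurate to $O_i\cap\mathcal D$ is preserved by a nontrivial translation. This is where Lemma~\ref{lem:torsion} is needed: torsion elements cannot translate.

\begin{lemma}\label{lem:D1}
There are a finite index subgroup $K_1\subset K$ and a $K_1$-invariant set $\mathcal D_1\subset\mathcal V$ that is commensurate to $\mathcal D$ and contains $I$.
\end{lemma}

\begin{proof}
Let $\mathcal D_0$ be the union of the inner orbits; it is $G$-invariant by Lemma~\ref{lem:orbits}(3), and disjoint from $\mathcal T$. We claim that it is commensurate to $\mathcal D\setminus\mathcal T$. An element of $\mathcal D\setminus\mathcal T$ that is not in $\mathcal D_0$ has a finite orbit or an outer orbit. There are finitely many of the first kind by Lemma~\ref{lem:finite}. An outer orbit meeting $\mathcal D$ is neither contained in $\mathcal D$ nor disjoint from it, so there are finitely many such orbits by Lemma~\ref{lem:orbits}(1), each with finitely many elements in $\mathcal D$. Conversely, an element of $\mathcal D_0$ that is not in $\mathcal D\setminus\mathcal T$ lies outside $\mathcal D$, in an inner orbit not contained in $\mathcal D$; again there are finitely many such orbits,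 each with finitely many elements outside $\mathcal D$. This proves the claim.

Let $K_1\subset K$ be the kernel of the action of $K$ on the set $\{O_1,\dots,O_r\}$. For each $i$, Lemma~\ref{lem:orbits}(3) gives a homomorphism $K_1\to\mathbb Z$ describing the action on $O_i$, and it is trivial since $K_1$ is a torsion group. So $K_1$ fixes $\mathcal T$ pointwise, and $\mathcal D_1=\mathcal D_0\cup(\mathcal D\cap\mathcal T)$ is $K_1$-invariant and contains $I$. It agrees with $\mathcal D$ on $\mathcal T$, and differs from it by a finite set outside $\mathcal T$.
\end{proof}

\subsection{Units and a cocycle}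
As in the proof of Proposition~\ref{prop:crit}, $\mathcal D_1$ is the set of prime divisors of a smooth model $Y$ on which $K_1$ acts by pseudo-automorphisms. The computation of Example~\ref{ex:idea} is valid on $Y$ for all $g\in K_1$ at once. The price is that $Y$ need not be projective: a function with trivial divisor on $Y$ is a unit, not necessarily a constant. So we introduce
\[
\Gamma=\{u\in\Bbbk(X)^*:\ w(u)=0\text{ for all }w\in\mathcal D_1\}.
\]
It is preserved by $K_1$, since $w(g^*u)=(gw)(u)$ and $gw\in\mathcal D_1$. For $u\in\Gamma$ the divisor $\operatorname{div}_X(u)$ is supported on the finite set $\mathcal D\setminus\mathcal D_1$, so $\Gamma/\Bbbk^*$ embeds in $\mathbb Z^{\mathcal D\setminus\mathcal D_1}$ and is free abelian of finite rank $s$. A torsion group can interact with such a lattice only in a finite way, and we use this twice.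

First, the image of $K_1$ in $\operatorname{Aut}(\Gamma/\Bbbk^*)\cong\mathrm{GL}_s(\mathbb Z)$ under $g\mapsto(g^{-1})^*$ is a torsion group. By Minkowski's lemma the kernel of $\mathrm{GL}_s(\mathbb Z)\to\mathrm{GL}_s(\mathbb Z/3)$ is torsion-free, so this image embeds in the finite group $\mathrm{GL}_s(\mathbb Z/3)$. Let $K_2\subset K_1$ be the finite index subgroup acting trivially on $\Gamma/\Bbbk^*$.

Apply Lemma~\ref{lem:fun} to the one-element subsets of $I$ and to $S=\mathcal D_1\setminus\mathcal D$. We obtain a nonconstant $h$ whose divisor on $X$ is supported on $I$, with $w(h)=0$ for $w\in S$; hence $w(h)=0$ for all $w\in\mathcal D_1\setminus I$. Let $g\in K_1$ and $w\in\mathcal D_1$. If $w\in I$, then $gw=w$ and $w(g^*h)=w(h)$. If $w\notin I$, then $gw\in\mathcal D_1\setminus I$, because $g$ preserves $\mathcal D_1$ and fixes $I$ pointwise, and $w(g^*h)=(gw)(h)=0=w(h)$. Therefore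
\[
c(g):=g^*h/h\in\Gamma .
\]

Second, for $g,g'\in K_2$,
\[
c(gg')=\frac{g'^*(g^*h)}{h}=\frac{g'^*\bigl(c(g)\,h\bigr)}{h}=g'^*\bigl(c(g)\bigr)\,c(g')\in\Bbbk^*\,c(g)\,c(g'),
\]
since $g'$ acts trivially on $\Gamma/\Bbbk^*$. So $c$ induces a homomorphism from the torsion group $K_2$ to the torsion-free group $\Gamma/\Bbbk^*$, which is trivial. This means that $h$ is semi-invariant under $K_2$, and $K_2$ is finite by Lemma~\ref{lem:semi}(3).

Hence $K$ is finite, and \eqref{eq:C} gives $[G:\langle f\rangle]\le r|K|<\infty$. Finally, if $H\subset G$ is a torsion subgroup, then $H\cap\langle f\rangle=1$, so $H$ embeds in the quotient of $G$ by the central subgroup $\langle f\rangle$, and $|H|\le[G:\langle f\rangle]$. This proves Theorem~\ref{thm:main}. \qed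

\section{The structure of the centralizer}\label{sec:structure}

The number of transverse orbits also controls how $f$ sits in its centralizer. Recall that the residue field of $v\in\mathcal V$ is $\mathcal O_v/\mathfrak m_v$; if $v$ is a hypersurface $E$ of $X$, it is $\Bbbk(E)$. An element $g$ with $gv=v$ preserves $\mathcal O_v$ and $\mathfrak m_v$, and so acts on the residue field.

\begin{theorem}\label{thm:structure}
Let $f$ be as in Theorem~\ref{thm:main}, and let $r\ge1$ be the number of transverse $f$-orbits, computed on any smooth projective model $X$. It is at most the number of hypersurfaces of $X$ contracted by $f$ plus the number contracted by $f^{-1}$.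
\begin{enumerate}
\item The torsion elements of $\operatorname{cent}(f)$ form a finite normal subgroup $T$, and $\operatorname{cent}(f)=T\rtimes\langle g_0\rangle$ with $g_0$ of infinite order. Every torsion subgroup of $\operatorname{cent}(f)$ lies in $T$. The normalizer of $\langle f\rangle$ in $\operatorname{Bir}(X)$ also contains $\langle f\rangle$ with finite index.
\item We have $f\in Tg_0^{\,e}$ with $1\le|e|\le r$. In particular, if $g^m=f$ with $g\in\operatorname{Bir}(X)$ and $m\ge1$, then $m\le r$.
\item The group $T$ has a subgroup $K$ of index at most $r$ that fixes every valuation in a transverse orbit $O_1$. For every $v\in O_1$, $K$ acts faithfully on the residue field of $v$; thus $K$ embeds in $\operatorname{Bir}(E)$ for every hypersurface $E$ of $X$ in $O_1$.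
\item No bound on $|T|$ exists in terms of $X$ alone: for $X=\mathbb P^2_{\mathbb C}$ and every $N\ge1$ there is such an $f$ with $\operatorname{cent}(f)\supset\mathbb Z/N$.
\end{enumerate}
\end{theorem}

\begin{proof}
The bound on $r$ is Lemma~\ref{lem:orbits}(2), and (4) is Proposition~\ref{prop:ex}. We keep the notation of Section~\ref{sec:proof}.

(1) The homomorphism $\tau$ is defined only on $C$. To obtain one on $G$, we add up the translations over all transverse orbits. Choose $v_i\in O_i$. For $g\in G$ write $gv_i=f^{m_i(g)}v_{\sigma_g(i)}$, where $\sigma_g$ is the permutation of the orbits induced by $g$, and put $\rho(g)=\sum_{i=1}^rm_i(g)\in\mathbb Z$. For $g,g'\in G$,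
\[
gg'v_i=f^{m_i(g')}\,g\,v_{\sigma_{g'}(i)}=f^{\,m_i(g')+m_{\sigma_{g'}(i)}(g)}\,v_{\sigma_g\sigma_{g'}(i)},
\]
and summing over $i$ gives $\rho(gg')=\rho(g)+\rho(g')$. Also $\rho(f)=r\neq0$. Let $T=\ker\rho$. It meets $\langle f\rangle$ trivially, so it embeds in $G/\langle f\rangle$, which is finite by Theorem~\ref{thm:main}. Thus every element of $T$ is torsion, and every torsion element of $G$ lies in $T$ because $\mathbb Z$ is torsion-free. The image of $\rho$ is $d\mathbb Z$ for some $d\ge1$, and $G=T\rtimes\langle g_0\rangle$ exactly when $\rho(g_0)=\pm d$. The normalizer of $\langle f\rangle$ acts on $\langle f\rangle\cong\mathbb Z$ through $\{\pm1\}$ with kernel $G$, so it contains $G$ with index at most $2$.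

(2) Since $r=\rho(f)\in d\mathbb Z$, the number $e=r/\rho(g_0)$ is an integer with $1\le|e|\le r$, and $fg_0^{-e}\in\ker\rho=T$. If $g^m=f$, then $g\in G$ and $m\rho(g)=r$, so $\rho(g)\ge1$ and $m\le r$.

(3) The group $K$ of \eqref{eq:C} is finite, so $K\subset T\cap C$; conversely $\tau$ vanishes on torsion elements. Hence $T\cap C=K$ and $[T:K]\le[G:C]\le r$. Let $g\in K$ act trivially on the residue field of some $v\in O_1$. The map $f^*$ sends $\mathcal O_{fv}$ onto $\mathcal O_v$ and commutes with $g^*$, so it identifies the actions of $g$ on the residue fields of $fv$ and $v$. Therefore $g$ acts trivially on the residue fields of all elements of $O_1$. For each $E$ in the infinite set $I$, the map $g$ is defined at the generic point of $E$, maps $E$ to itself and acts trivially on $\Bbbk(E)$; so it fixes every point of $E\cap U$, where $U$ is the domain of definition of $g$. If $g\ne\mathrm{id}$, the fixed locus of $g$ is a proper closed subset of $U$, and each $E\cap U$ is one of its finitely many irreducible components, a contradiction. So $g=\mathrm{id}$.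
\end{proof}

\begin{remark}
For $f_N$, the index $[T:K]$ in (3) can be seen growing with $N$. By Proposition~\ref{prop:ex}, each of the $N$ lines $\{y=\varepsilon\}$, $\varepsilon^N=-1$, is the last element of its orbit in $\mathcal D$, so these lines lie in $N$ distinct transverse orbits and $r\ge N$. The map $\sigma(x,y)=(\zeta x,\zeta y)$ permutes the lines cyclically. If $O_1$ is one of these orbits, then $\langle\sigma\rangle\cap K=1$, and $[T:K]\ge N$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DN}
Dinh and Nguyen, Comment. Math. Helv. \textbf{86} (2011).

\bibitem{Lonjou}
Anne Lonjou, \emph{Survey on Cremona groups from a median geometric point of view}, arXiv:2510.10838 (2025).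

\end{thebibliography}
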